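
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{The class of nilpotent groups generated by right Engel elements}


\begin{abstract}
An element $x$ of a group $G$ is right $n$-Engel if $[x,y,\dots,y]=1$ ($n$ times $y$) for all $y\in G$.
We show that a nilpotent group generated by $d$ right $n$-Engel elements has class at most $g(n,d)$ for some function $g$, which answers a question of Abdollahi and Khosravi. The proof passes to the associated Lie ring. There the hypothesis yields a multilinear identity on the whole ring and, modulo each prime, ad-nilpotence of every commutator in the generators, so that a theorem of Zelmanov applies. We also treat residually (finite or nilpotent) groups, bound the class independently of $d$ in the torsion-free case, determine the best bound for $n\le 2$, and show that it is at least $d$ for $n\ge 3$.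
\end{abstract}

\section{The question and the results}

For elements $a,b$ of a group put $[a,b]=a^{-1}b^{-1}ab$, $[a,{}_0b]=a$ and $[a,{}_nb]=[[a,{}_{n-1}b],b]$ for $n\ge1$. Longer commutators are left-normed: $[a,b,c]=[[a,b],c]$. An element $x\in G$ is \emph{right $n$-Engel} if $[x,{}_ny]=1$ for all $y\in G$, and \emph{bounded right Engel} if it is right $n$-Engel for some $n$. A right $n$-Engel element is right $n'$-Engel for every $n'\ge n$, its conjugates are right $n$-Engel, and so are its images in quotients. Throughout, $n$ and $d$ are positive integers.

Being right $1$-Engel means being central. More generally, if $Z_n(G)$ is the $n$-th term of the upper central series, then $[Z_i(G),G]\le Z_{i-1}(G)$ for $i\ge1$ shows that every element of $Z_n(G)$ is right $n$-Engel. Membership of $x$ in $Z_n(G)$ says that $[x,y_1,\dots,y_n]=1$ for all $y_i\in G$; the Engel condition asks this only when all $y_i$ are equal. A group generated by elements of $Z_n(G)$ equals $Z_n(G)$ and has class at most $n$. Does the weaker condition still control the class? The following question is posed in \cite{AK}.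

\begin{quote}
\emph{Is there a function $g:\mathbb N\times\mathbb N\to\mathbb N$ such that any nilpotent group generated by $d$ right $n$-Engel elements is nilpotent of class at most $g(n,d)$?}
\end{quote}

Conditions on generators alone often say little: for $k\ge1$ the dihedral group of order $2^{k+1}$ is generated by two elements of order $2$ and has class $k$. The right Engel condition is stronger in that $y$ runs through the whole group, and small cases are encouraging. For $n=1$ the group is abelian. If $n=d=2$, then $[x_1,x_2]$ commutes with $x_2$, and $[x_2,x_1]=[x_1,x_2]^{-1}$ commutes with $x_1$; so $[x_1,x_2]$ is central and the class is at most $2$. For $n=2$ and any number of generators the class is at most $3$ (Section~\ref{sec:two}). For $n\ge3$, however, the class must be allowed to grow with $d$ (Theorem~\ref{thm:small}).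

The answer to the question is yes. We write $\gamma_i(G)$ for the lower central series, $\gamma_1(G)=G$ and $\gamma_{i+1}(G)=[\gamma_i(G),G]$. ``Generated by $d$ elements'' allows repetitions.

\begin{theorem}\label{thm:main}
For all $n,d\ge1$ there is an integer $g=g(n,d)$ such that $\gamma_{g+1}(G)=\gamma_{g+2}(G)$ for every group $G$ generated by $d$ right $n$-Engel elements. In particular, if $G$ is nilpotent, its class is at most $g(n,d)$.
\end{theorem}

The first statement is empty for perfect groups. It becomes strong when $G$ has enough small quotients. Call $G$ \emph{residually (finite or nilpotent)} if every $1\ne x\in G$ lies outside some normal subgroup $N$ with $G/N$ finite or nilpotent; this passes to subgroups.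

\begin{theorem}\label{thm:residual}
Let $G$ be residually (finite or nilpotent), and let $g(n,d)$ be as in Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(a)] If $G$ is generated by $d$ right $n$-Engel elements, then $G$ is nilpotent of class at most $g(n,d)$.
\item[(b)] If $a_1,\dots,a_k\in G$ are right $n$-Engel, then every element of $\langle a_1,\dots,a_k\rangle$ is right $m$-Engel in $G$, where
$m=\frac{(n-1)s(s+1)}2+s$ and $s=g(n,kn)$. Hence the bounded right Engel elements of $G$ form a subgroup.
\item[(c)] If $G$ is finitely generated, then $G$ is nilpotent if and only if it is generated by finitely many bounded right Engel elements.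
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:free}
For each $n$ there are integers $c(n),e(n)\ge1$ such that for every nilpotent group $G$ generated by \emph{any} set of right $n$-Engel elements, $\gamma_{c(n)+1}(G)$ has exponent dividing a power of $e(n)$. If $G$ has no elements of prime order $p$ with $p\mid e(n)$ (for example, if $G$ is torsion-free), then $G$ has class at most $c(n)$, whatever the number of generators.
\end{theorem}

\begin{theorem}\label{thm:small}
Let $g^*(n,d)$ be the largest class of a nilpotent group generated by $d$ right $n$-Engel elements, which is the least possible value of $g(n,d)$ for nilpotent groups. Then $g^*(1,d)=1$; $g^*(2,1)=1$, $g^*(2,2)=2$, and $g^*(2,d)=3$ for $d\ge3$; and $g^*(n,d)\ge d$ for all $n\ge3$. So dependence on $d$ cannot be avoided when $n\ge3$.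
\end{theorem}

\paragraph{Plan of the proof of Theorem~\ref{thm:main}.} Let $L$ be the Lie ring of the lower central series of $G$. The first task is to turn the Engel condition on the generators into an identity $E\equiv0$ valid on all of $L$ (Section~\ref{sec:identity}). In characteristic $0$ this identity makes every element ad-nilpotent, and Zelmanov's theorem gives nilpotency. Applied to a universal Lie ring, in which all graded pieces are finitely generated, this disposes of all but finitely many primes at once. Modulo one of the remaining primes, $E\equiv0$ need not imply an Engel condition. What rescues the argument is that a $p^k$-th power of a derivation is again a derivation in characteristic $p$, so that it suffices to kill the generators (Section~\ref{sec:charp}). Section~\ref{sec:main} combines the two.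

\section{Tools}\label{sec:tools}

\paragraph{The associated Lie ring.} A \emph{Lie ring} is an abelian group with a biadditive bracket satisfying $[u,u]=0$ and the Jacobi identity. For a group $G$ let
\[
L(G)=\bigoplus_{i\ge1}L_i,\qquad L_i=\gamma_i(G)/\gamma_{i+1}(G),\qquad
[u\gamma_{a+1}(G),v\gamma_{b+1}(G)]=[u,v]\gamma_{a+b+1}(G)
\]
for $u\in\gamma_a(G)$, $v\in\gamma_b(G)$. This is a Lie ring with $[L_i,L_1]=L_{i+1}$. Hence it is generated by $L_1$, and $L_i$ is additively generated by the left-normed commutators of length $i$ in any additive generating set of $L_1$; these are images of left-normed group commutators. In particular, if $G$ is generated by a set $X$, then $L(G)$ is generated by the images $\bar x=x\gamma_2(G)$, $x\in X$. A \emph{commutator in} $a_1,\dots,a_d$ is any Lie monomial of weight at least $1$ in the $a_i$, with any bracketing. An element $c$ is \emph{ad-nilpotent} if some power of $\operatorname{ad}c:u\mapsto[u,c]$ is zero.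

\paragraph{The Magnus embedding.} Let $F$ be free on a finite set $Z$, and let $\mu:F\to\mathbb Z\langle\langle Z\rangle\rangle$ be the homomorphism $z\mapsto1+z$ into the units of the ring of noncommutative power series. By Magnus and Witt (see \cite[Ch.~5]{MKS}), $v\in\gamma_m(F)$ if and only if $\mu(v)-1$ has no terms of degree less than $m$. For $v\in\gamma_m(F)$ call the degree-$m$ part of $\mu(v)-1$ the \emph{degree-$m$ component} of $v$. Two consequences will be used. On $\gamma_m(F)$ the degree-$m$ component is a homomorphism to an additive group, with kernel $\gamma_{m+1}(F)$. If $u\in\gamma_a(F)$ and $v\in\gamma_b(F)$ have components $u_a$ and $v_b$, then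
$\mu([u,v])-1=\mu(u)^{-1}\mu(v)^{-1}(\mu(u)\mu(v)-\mu(v)\mu(u))$ shows that $[u,v]$ has degree-$(a+b)$ component $u_av_b-v_bu_a$.

\paragraph{The polynomial $E$.} For elements of a Lie ring put
\[
E(u;y_1,\dots,y_n)=\sum_{\sigma\in S_n}[u,y_{\sigma(1)},\dots,y_{\sigma(n)}].
\]
It is additive in each variable and symmetric in the $y_i$. It is a nonzero element of the free Lie algebra over any field: in the free associative algebra the only monomial of $[u,y_{\sigma(1)},\dots,y_{\sigma(n)}]$ that starts with $u$ is $uy_{\sigma(1)}\cdots y_{\sigma(n)}$, so $uy_1\cdots y_n$ has coefficient $1$ in $E$. Putting all $y_i=y$ gives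
\begin{equation}\label{eq:diag}
E(u;y,\dots,y)=n!\,[u,{}_ny].
\end{equation}

The reason to work with $E$ is that in a Lie ring its vanishing spreads from generators to everything.

\begin{lemma}\label{lem:ideal}
Let $L$ be a Lie ring. Then $T=\{u\in L: E(u;y_1,\dots,y_n)=0\text{ for all }y_i\in L\}$ is an ideal. So if $L$ is generated by elements of $T$, then $T=L$, that is, $L$ satisfies $E\equiv0$.
\end{lemma}

\begin{proof}
$T$ is an additive subgroup. Let $u\in T$ and $z\in L$. Applying the derivation $[\,\cdot\,,z]$ to $E(u;y_1,\dots,y_n)=0$ gives
\[
E([u,z];y_1,\dots,y_n)+\sum_{k=1}^nE(u;y_1,\dots,[y_k,z],\dots,y_n)=0 .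
\]
Each term of the sum vanishes because $u\in T$. Hence $[u,z]\in T$.
\end{proof}

\paragraph{Zelmanov's theorem.} We use the following \cite{Z17}.

\medskip\noindent\textbf{(Z)} \emph{Let $L$ be a Lie algebra over a field, generated by $a_1,\dots,a_d$. If $L$ satisfies a nontrivial polynomial identity and every commutator in $a_1,\dots,a_d$ is ad-nilpotent, then $L$ is nilpotent.}

\medskip\noindent
In our applications the identity is the multilinear $E\equiv0$, and ad-nilpotence of a commutator $c$ is a condition $[u,{}_qc]=0$, linear in $u$. Both survive extension of scalars, so one may take the field infinite if preferred.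

\section{The case $n=2$ by hand}\label{sec:two}

The first information that a right Engel element gives about $L(G)$ is immediate.

\begin{lemma}\label{lem:homog}
Let $x\in G$ be right $n$-Engel and $\bar x=x\gamma_2(G)$. Then $[\bar x,{}_n\bar y]=0$ for every $\bar y\in L_w$, $w\ge1$.
\end{lemma}

\begin{proof}
If $y\in\gamma_w(G)$ represents $\bar y$, then $[\bar x,{}_n\bar y]=[x,{}_ny]\,\gamma_{nw+2}(G)=0$.
\end{proof}

To get $E(\bar x;y_1,\dots,y_n)=0$ from this when all $y_j$ have the \emph{same} weight, one polarizes: the part of $[\bar x,{}_n(y_1+\dots+y_n)]=0$ linear in each $y_j$ is isolated by inclusion--exclusion over partial sums of the $y_j$, and it is $E$. If the weights differ, a sum of the $y_j$ is not homogeneous, and Lemma~\ref{lem:homog} does not apply. Suppose $n=2$, $y\in\gamma_a(G)$, $z\in\gamma_b(G)$ and $a<b$. Modulo higher terms, $[x,yz,yz]=1$ only says that $[\bar x,\bar y,\bar y]=0$, a statement in weight $2a+1$; the relation that we want lives deeper, in weight $a+b+1$. We can reach it because $[x,y,y]=1$ holds \emph{exactly} in the group, so the obstructing terms disappear completely and not merely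 to first order.

\begin{lemma}\label{lem:two}
Let $x$ be right $2$-Engel in $G$, $y\in\gamma_a(G)$ and $z\in\gamma_b(G)$. Then $[x,z,y][x,y,z]\in\gamma_{a+b+2}(G)$.
\end{lemma}

\begin{proof}
We use $[r,st]=[r,t][r,s]^t$ and $[rs,t]=[r,t]^s[s,t]$. Put $p=[x,z]$ and $q=[x,y]$, so $[p,z]=[q,y]=1$. Work modulo $\gamma_{a+b+2}(G)$, where $[p,y],[q,z]\in\gamma_{a+b+1}(G)$ are central. We have $[x,yz]=p\,q^z=pq[q,z]$. Since $[x,yz,yz]=1$, this element commutes with $yz$; as $[q,z]$ is central, $pq$ commutes with $yz$. Now
\[
[p,yz]=[p,z][p,y]^z=[p,y],\qquad [q,yz]=[q,z][q,y]^z=[q,z],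
\]
and $1=[pq,yz]=[p,yz]^q[q,yz]=[p,y][q,z]=[x,z,y][x,y,z]$.
\end{proof}

\begin{proposition}\label{prop:two}
If $G$ is generated by any set of right $2$-Engel elements, then $\gamma_4(G)=\gamma_5(G)$. In particular, if $G$ is nilpotent, then it has class at most $3$.
\end{proposition}

\begin{proof}
Let $L=L(G)$. By Lemma~\ref{lem:two} and additivity, $[\bar x,y,z]+[\bar x,z,y]=0$ for all $y,z\in L$ and every $x$ in the given generating set. By Lemma~\ref{lem:ideal} with $n=2$,
\begin{equation}\label{eq:two}
[u,y,z]=-[u,z,y]\qquad\text{for all }u,y,z\in L .
\end{equation}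
Hence $[u,y,z]$ changes sign under the exchange of $u,y$ and under the exchange of $y,z$, so it is invariant under cyclic permutations. The Jacobi identity $[u,y,z]+[y,z,u]+[z,u,y]=0$ becomes
\begin{equation}\label{eq:three}
3[u,y,z]=0 .
\end{equation}
Further, $[w,[z,t]]=[w,z,t]-[w,t,z]=2[w,z,t]$ for all $w,z,t\in L$. Put $h(u,y,z,t)=[u,y,z,t]$. It changes sign when two adjacent variables are exchanged: for the first two pairs this was just seen, and for $z,t$ it is \eqref{eq:two} with $[u,y]$ in place of $u$. So $h(z,t,u,y)=h(u,y,z,t)$, the permutation being even. Therefore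
\[
2h(u,y,z,t)=[[u,y],[z,t]]=-[[z,t],[u,y]]=-2h(z,t,u,y)=-2h(u,y,z,t),
\]
so $4h=0$. Since $3h=0$ by \eqref{eq:three}, $h=0$. Thus $L_4=0$, that is, $\gamma_4(G)=\gamma_5(G)$.
\end{proof}

The shape of the general proof is visible here. In characteristic $0$ equation \eqref{eq:three} shows that class $2$ suffices. Integrally, everything of weight at least $3$ is killed by $3$, so only the prime $3$ remains, and there nilpotency holds with a possibly larger class.

\section{The identity $E\equiv0$ for general $n$}\label{sec:identity}

We replace the hand computation of Lemma~\ref{lem:two} by a word $v$ in a free group with two properties. It is a product of Engel words $[X,{}_nY]^{\pm1}$, so it vanishes exactly on our elements. And it becomes trivial when any one variable is set to $1$, so its Magnus expansion has no terms in which some variable is missing.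

\begin{lemma}\label{lem:word}
Let $F_0$ be free on $X,Y_1,\dots,Y_n$. For $S\subseteq\{1,\dots,n\}$ let $Y_S=\prod_{j\in S}Y_j$ (increasing order) and $w_S=[X,{}_nY_S]$. There is an element $v\in F_0$ that is a product of elements $w_S^{\pm1}$ and satisfies
\begin{equation}\label{eq:word}
\mu(v)-1=E(X;Y_1,\dots,Y_n)+R,
\end{equation}
where $E$ is evaluated with the commutator bracket of $\mathbb Z\langle\langle X,Y_1,\dots,Y_n\rangle\rangle$ and $R$ consists of monomials of degree greater than $n+1$ each of which involves all of $X,Y_1,\dots,Y_n$.
\end{lemma}

\begin{proof}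
Put $v_0=w_{\{1,\dots,n\}}$ and $v_j=v_{j-1}\cdot(v_{j-1}|_{Y_j=1})^{-1}$ for $1\le j\le n$, and let $v=v_n$. (For $n=2$ this gives $v=w_{\{1,2\}}w_{\{2\}}^{-1}w_{\{1\}}^{-1}$, since $w_\emptyset=1$.) Setting $Y_j=1$ turns $w_S$ into $w_{S\setminus\{j\}}$. So $v$ is a product of elements $w_S^{\pm1}$ in which $w_{\{1,\dots,n\}}$ occurs exactly once, with exponent $+1$, and all other $S$ are proper subsets.

By construction $v_j|_{Y_j=1}=1$. If $i<j$ and $v_{j-1}|_{Y_i=1}=1$, then also $v_j|_{Y_i=1}=1$, because both factors of $v_j$ become trivial. Hence $v|_{Y_i=1}=1$ for every $i$. Also $v|_{X=1}=1$, since this holds for every $w_S$. Setting a generator to $1$ corresponds under $\mu$ to setting the variable to $0$. So every monomial in $\mu(v)-1$ involves all of $X,Y_1,\dots,Y_n$. Thus all of them have degree at least $n+1$, and those of degree $n+1$ are multilinear.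

It remains to find the degree-$(n+1)$ component of $v$. Each $w_S$ lies in $\gamma_{n+1}(F_0)$ and has degree-$(n+1)$ component $[X,{}_n\sum_{j\in S}Y_j]$. The components of the factors of $v$ add up. For proper $S$ no monomial involving all $Y_j$ occurs; for $S=\{1,\dots,n\}$ the multilinear part is $E(X;Y_1,\dots,Y_n)$. As the component of $v$ is multilinear, it equals $E(X;Y_1,\dots,Y_n)$.
\end{proof}

\begin{lemma}\label{lem:polar}
Let $x\in G$ be right $n$-Engel. Then $E(\bar x;y_1,\dots,y_n)=0$ for all $y_1,\dots,y_n\in L(G)$.
\end{lemma}

\begin{proof}
By additivity we may assume that $y_j\in L_{r_j}$ is the image of $h_j=[g_{j,1},\dots,g_{j,r_j}]$ with $g_{j,i}\in G$. Let $v$ be as in Lemma~\ref{lem:word}. Let $F$ be free on $X$ and $Z_{j,i}$ ($1\le j\le n$, $1\le i\le r_j$), and put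
\[
C_j=[Z_{j,1},\dots,Z_{j,r_j}]\in F,\qquad v^*=v(X,C_1,\dots,C_n)\in F,\qquad m=1+\sum_{j=1}^nr_j .
\]
Then $\mu(C_j)-1=\lambda_j+(\text{terms of degree}>r_j)$, where $\lambda_j$ is the Lie commutator $[Z_{j,1},\dots,Z_{j,r_j}]$. The series $\mu(v^*)-1$ arises from \eqref{eq:word} by substituting $Y_j\mapsto\mu(C_j)-1$. A monomial of $R$ contains $X$ and every $Y_j$ and has at least one further factor, so it contributes only terms of degree greater than $m$; this is where it matters that no variable is missing. The polynomial $E$ contributes $E(X;\lambda_1,\dots,\lambda_n)$ and terms of degree greater than $m$. Hence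
\[
\mu(v^*)-1=E(X;\lambda_1,\dots,\lambda_n)+(\text{terms of degree}>m).
\]
By Magnus and Witt, $v^*\in\gamma_m(F)$. The product $\prod_{\sigma\in S_n}[X,C_{\sigma(1)},\dots,C_{\sigma(n)}]$, taken in some fixed order, lies in $\gamma_m(F)$ and has the same degree-$m$ component. Consequently
\[
v^*\equiv\prod_{\sigma\in S_n}[X,C_{\sigma(1)},\dots,C_{\sigma(n)}]\pmod{\gamma_{m+1}(F)} .
\]
Apply the homomorphism $F\to G$ with $X\mapsto x$ and $Z_{j,i}\mapsto g_{j,i}$. The left side becomes a product of elements $[x,{}_nh_S]^{\pm1}$ with $h_S=\prod_{j\in S}h_j$, all of which are $1$. So $\prod_\sigma[x,h_{\sigma(1)},\dots,h_{\sigma(n)}]\in\gamma_{m+1}(G)$, which says that $E(\bar x;y_1,\dots,y_n)=0$.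
\end{proof}

\begin{proposition}\label{prop:identity}
If $G$ is generated by any set of right $n$-Engel elements, then $L(G)$ satisfies the identity $E\equiv0$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:polar} the ideal $T$ of Lemma~\ref{lem:ideal} contains the images in $L_1$ of the given generators of $G$, and these generate $L(G)$.
\end{proof}

\section{Ad-nilpotence modulo a prime}\label{sec:charp}

Over a field of characteristic $0$ or $p>n$, equation \eqref{eq:diag} shows that $E\equiv0$ implies $[u,{}_ny]=0$ for all $u,y$. In small characteristic the identity can be much weaker.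

\begin{remark}\label{rem:needed}
Let $n\ge3$ and let $p<n$ be a prime. Every Lie algebra $L$ over $\mathbb F_p$ with $[[L,L],[L,L]]=0$ satisfies $E\equiv0$. Indeed, for $w\in[L,L]$ we have $[w,y,z]-[w,z,y]=[w,[y,z]]=0$. So in $[u,y_{\sigma(1)},\dots,y_{\sigma(n)}]$ all entries after $y_{\sigma(1)}$ may be permuted freely, and, since $p\mid(n-1)!$,
\[
E(u;y_1,\dots,y_n)=(n-1)!\sum_{i=1}^n[u,y_i,y_1,\dots,\widehat{y_i},\dots,y_n]=0 .
\]
The algebra with basis $a,b$ and $[a,b]=a$ is of this kind and is not nilpotent, since $[a,{}_kb]=a$ for all $k$. So a finitely generated Lie algebra over $\mathbb F_p$ with $E\equiv0$ need not be nilpotent, and more must be extracted from the Engel condition.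
\end{remark}

What we still have is Lemma~\ref{lem:homog}: if $c$ is homogeneous, then $(\operatorname{ad}c)^n$ kills the generators $\bar x_i$. In general this says nothing about $(\operatorname{ad}c)^n$ on brackets of generators. But a \emph{derivation} that kills the generators is zero, and in characteristic $p$ certain powers of $\operatorname{ad}c$ are derivations.

\begin{lemma}\label{lem:charp}
Let $G$ be generated by right $n$-Engel elements $x_1,\dots,x_d$, let $p$ be a prime and $q=p^k\ge n$. In $\bar L=L(G)/pL(G)$ we have $[u,{}_qc]=0$ for all $u\in\bar L$ and every commutator $c$ in the images of $\bar x_1,\dots,\bar x_d$.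
\end{lemma}

\begin{proof}
Let $D=\operatorname{ad}c$, a derivation of the Lie algebra $\bar L$ over $\mathbb F_p$. By the Leibniz formula
\[
D^p[u,v]=\sum_{i=0}^p\binom pi[D^iu,D^{p-i}v]=[D^pu,v]+[u,D^pv],
\]
so $D^p$ is a derivation; iterating, so is $D^q$. Now $c$ is the image of a commutator in the $\bar x_i\in L_1$, which is a homogeneous element of $L(G)$. So Lemma~\ref{lem:homog} shows that $D^n$ kills the images of the $\bar x_i$, and so does $D^q$ since $q\ge n$. The kernel of the derivation $D^q$ is a subalgebra, and it contains a generating set. Hence $D^q=0$.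
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

By (Z), each $L(G)/pL(G)$ is now known to be nilpotent, but a priori its class depends on $G$ and on $p$. To get a bound that does not depend on $G$, and to reduce to finitely many primes fixed in advance, we use a universal Lie ring.

\paragraph{The universal ring.} Let $A$ be the free Lie ring on $a_1,\dots,a_d$, let $I$ be the ideal generated by all values of $E$ on $A$, and put $M=A/I$. By multilinearity $I$ is generated by values of $E$ on monomials, so it is homogeneous, and $M=\bigoplus_{i\ge1}M_i$ is graded. Each $M_i$ is a finitely generated abelian group, and $M_{i+1}=[M_i,M_1]$. We write $a_i$ also for the images of the generators in $M$ and in $M\otimes\mathbb F_p$.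

\paragraph{Characteristic $0$.} $M\otimes\mathbb Q$ satisfies $E\equiv0$ by multilinearity, so $[u,{}_ny]=0$ for all $u,y$ by \eqref{eq:diag}. In particular all commutators in the generators are ad-nilpotent, and by (Z) the $d$-generated algebra $M\otimes\mathbb Q$ is nilpotent, of class at most $c_0\ge1$, say. Then $M_{c_0+1}\otimes\mathbb Q=0$. Being finitely generated, $M_{c_0+1}$ is finite. Let $N$ be its order.

\paragraph{Primes dividing $N$.} For a prime $p\mid N$ let $q$ be the least power of $p$ with $q\ge n$, and let $M^{(p)}$ be the quotient of $M\otimes\mathbb F_p$ by the ideal generated by all $[u,{}_qc]$ with $u\in M\otimes\mathbb F_p$ and $c$ a commutator in the $a_i$. This is a $d$-generated Lie algebra over $\mathbb F_p$ that satisfies the nontrivial identity $E\equiv0$, and every commutator in its generators is ad-nilpotent. By (Z) it is nilpotent, of class at most $c_p$, say.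

\paragraph{The bound.} Put $g(n,d)=\max\bigl(\{c_0\}\cup\{c_p:p\mid N\}\bigr)$. All of $M$, $c_0$, $N$ and the finitely many $c_p$ depend only on $n$ and $d$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G$ be generated by right $n$-Engel elements $x_1,\dots,x_d$, and put $L=L(G)$, $g=g(n,d)$. By Proposition~\ref{prop:identity}, $a_i\mapsto\bar x_i$ induces a surjective graded homomorphism $M\to L$. We claim that $L_{g+1}=pL_{g+1}$ for every prime $p$.

If $p\nmid N$, then $pM_{c_0+1}=M_{c_0+1}$, because this group has order $N$. Hence $pL_{c_0+1}=L_{c_0+1}$. Since $L_{i+1}=[L_i,L_1]$, it follows that $pL_i=L_i$ for all $i\ge c_0+1$, in particular for $i=g+1$.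

If $p\mid N$, then by Lemma~\ref{lem:charp} the surjection $M\otimes\mathbb F_p\to L/pL$ factors through $M^{(p)}$. So $L/pL$ is nilpotent of class at most $c_p\le g$. As $L_{g+1}$ is additively generated by commutators of length $g+1$, it is contained in $pL\cap L_{g+1}=pL_{g+1}$.

The abelian group $L_{g+1}$ is generated by the finitely many left-normed commutators of length $g+1$ in $\bar x_1,\dots,\bar x_d$. A finitely generated abelian group $B$ with $B=pB$ for all primes $p$ is zero. So $L_{g+1}=0$, that is, $\gamma_{g+1}(G)=\gamma_{g+2}(G)$, and then $\gamma_{g+1}(G)=\gamma_i(G)$ for all $i>g$. If $G$ is nilpotent, $\gamma_{g+1}(G)=1$.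
\end{proof}

Finite generation allows the use of (Z), makes $M_{c_0+1}$ finite, and excludes divisible groups at the end. Since (Z) is used as a black box, we obtain no explicit value of $g(n,d)$.

\section{Residually finite or nilpotent groups}

\begin{proof}[Proof of Theorem~\ref{thm:residual}(a)]
Every quotient of $G$ is again generated by $d$ right $n$-Engel elements. A nilpotent quotient has class at most $g(n,d)$ by Theorem~\ref{thm:main}. In a finite group the right Engel elements lie in the hypercenter, the last term of the upper central series (Baer; see \cite[12.3.7]{Rob}). So a finite quotient of $G$ coincides with its hypercenter; hence it is nilpotent, and its class is at most $g(n,d)$. Thus $\gamma_{g(n,d)+1}(G)$ lies in every normal subgroup of $G$ with finite or nilpotent quotient, and it is trivial by hypothesis.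
\end{proof}

For (b) we must compare elements of $H=\langle a_1,\dots,a_k\rangle$ with an arbitrary $h\in G$, which need not normalize $H$. The Engel condition lets us enlarge $H$ to a subgroup that $h$ does normalize and that still has boundedly many right $n$-Engel generators.

\begin{lemma}\label{lem:window}
Let $a,h$ be elements of a group with $[a,{}_nh]=1$, $n\ge1$. Then $\langle a,a^h,\dots,a^{h^{n-1}}\rangle$ is normalized by $h$.
\end{lemma}

\begin{proof}
Put $A_i=\langle a,a^h,\dots,a^{h^i}\rangle$ and $B_i=\langle a,[a,h],\dots,[a,{}_ih]\rangle$. We use
\begin{equation}\label{eq:shift}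
[a,{}_jh]^h=[a,{}_jh]\,[a,{}_{j+1}h],
\end{equation}
which in particular gives $B_i^h\le B_{i+1}$.

We show $A_i=B_i$ by induction; the case $i=0$ is trivial. Suppose $A_i=B_i$. Then $a^{h^{i+1}}\in A_i^h=B_i^h\le B_{i+1}$, so $A_{i+1}\le B_{i+1}$. Conversely, $A_{i+1}$ contains $A_i=B_i\ni[a,{}_ih]$ and $A_i^h=B_i^h\ni[a,{}_ih][a,{}_{i+1}h]$. So it contains $[a,{}_{i+1}h]$, and $B_{i+1}\le A_{i+1}$.

As $[a,{}_nh]=1$, we have $B_{n-1}^h\le B_n=B_{n-1}$. For equality, note that $B_{n-1}^h$ contains $[a,{}_{n-1}h]^h=[a,{}_{n-1}h]$. By \eqref{eq:shift} for $j=n-2,\dots,0$ it then contains successively $[a,{}_{n-2}h],\dots,[a,h],a$. So $B_{n-1}^h=B_{n-1}$, and $A_{n-1}=B_{n-1}$.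
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:residual}(b)]
Let $h\in G$ and $K=\langle a_j^{h^i}:1\le j\le k,\ 0\le i<n\rangle$. By Lemma~\ref{lem:window}, $K^h=K$. The group $K$ is generated by $kn$ right $n$-Engel elements and is residually (finite or nilpotent). By (a) it is nilpotent of class at most $s=g(n,kn)$.

Let $\alpha$ be the automorphism $u\mapsto u^h$ of $K$. On any abelian section of $K$ invariant under $\alpha$, written additively, $u\mapsto[u,h]=u^{-1}u^h$ induces $\alpha-1$. On $V=K/\gamma_2(K)$ the map $(\alpha-1)^n$ kills the images of the generators, because $[a_j^{h^i},{}_nh]=[a_j,{}_nh]^{h^i}=1$. So $(\alpha-1)^n=0$ on $V$.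

Let $i\ge1$. The map $v_1\otimes\cdots\otimes v_i\mapsto[v_1,\dots,v_i]$ makes $\gamma_i(K)/\gamma_{i+1}(K)$ an image of $V^{\otimes i}$, and it commutes with the action of $\alpha$. On $V^{\otimes i}$, $\alpha$ acts as $\prod_{r=1}^i(1+\delta_r)$, where $\delta_r$ is $\alpha-1$ on the $r$-th factor and the identity on the others. The $\delta_r$ commute and $\delta_r^n=0$. The operator $\prod_r(1+\delta_r)-1$ lies in the ideal generated by $\delta_1,\dots,\delta_i$ in the commutative ring that they generate together with $1$. So its power with exponent $i(n-1)+1$ is a sum of multiples of products of $i(n-1)+1$ of the $\delta_r$. Every such product contains some $\delta_r$ at least $n$ times and vanishes. Hence $(\alpha-1)^{i(n-1)+1}=0$ on $\gamma_i(K)/\gamma_{i+1}(K)$, that is,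
\[
[u,{}_{i(n-1)+1}h]\in\gamma_{i+1}(K)\qquad\text{for }u\in\gamma_i(K).
\]
Applying this for $i=1,\dots,s$ gives $[u,{}_mh]=1$ for all $u\in K$, where
\[
m=\sum_{i=1}^s\bigl(i(n-1)+1\bigr)=\frac{(n-1)s(s+1)}2+s .
\]
The subgroup $K$ depends on $h$, but it always contains $\langle a_1,\dots,a_k\rangle$, and $m$ does not depend on $h$. So every element of $\langle a_1,\dots,a_k\rangle$ is right $m$-Engel in $G$.

If $a,b\in G$ are bounded right Engel, choose $n$ such that both are right $n$-Engel and apply this with $k=2$: all elements of $\langle a,b\rangle$ are bounded right Engel. Since $1$ is right $1$-Engel, the bounded right Engel elements form a subgroup.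
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:residual}(c)]
If $G$ is generated by finitely many bounded right Engel elements, apply (a) with $n$ so large that all of them are right $n$-Engel. Conversely, in a nilpotent group of class at most $c$, where $c\ge1$, every element is right $c$-Engel, in particular every element of a finite generating set.
\end{proof}

\section{Bounds independent of the number of generators}

The characteristic-$0$ part of the argument can be made independent of $d$ by replacing (Z) with a theorem that does not need finite generation. By Zelmanov \cite{Z87}, every Lie algebra over a field of characteristic $0$ satisfying $[u,{}_ny]=0$ identically (an \emph{$n$-Engel} Lie algebra) is nilpotent.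

\begin{proof}[Proof of Theorem~\ref{thm:free}]
The relatively free $n$-Engel Lie algebra over $\mathbb Q$ of countable rank is nilpotent, of class at most $c=c(n)\ge1$, say. Any $c+1$ elements of an $n$-Engel Lie algebra over $\mathbb Q$ generate a subalgebra that is a homomorphic image of it, so every $n$-Engel Lie algebra over $\mathbb Q$ has class at most $c$.

Let $M$ be the free Lie ring on $a_1,\dots,a_{c+1}$ modulo the ideal generated by the values of $E$. This ideal is generated by values on monomials, so $M$ is graded by multidegree. Let $B$ be the component of degree $1$ in each $a_i$, a finitely generated abelian group. By \eqref{eq:diag}, $M\otimes\mathbb Q$ is $n$-Engel, hence of class at most $c$. As $B\otimes\mathbb Q$ is spanned by commutators of weight $c+1$, it is zero, and $B$ is finite. Let $e=e(n)$ be its exponent. Then $e[a_1,\dots,a_{c+1}]=0$ in $M$.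

Let $G$ be a nilpotent group of class $s$ generated by right $n$-Engel elements. By Proposition~\ref{prop:identity}, $L(G)$ satisfies $E\equiv0$. For $u_1,\dots,u_{c+1}\in L(G)$ the assignment $a_i\mapsto u_i$ therefore extends to a homomorphism $M\to L(G)$, and $e[u_1,\dots,u_{c+1}]=0$. If $i\ge c+1$, then $L_i$ is additively generated by left-normed commutators of length $i$ in elements of $L_1$. These have the form $[u_1,\dots,u_{c+1}]$ with $u_1\in L_{i-c}$ and the other $u_j\in L_1$. So $eL_i=0$, that is, $u^e\in\gamma_{i+1}(G)$ for all $u\in\gamma_i(G)$. If $s\ge c+1$, iteration gives $u^{e^{s-c}}=1$ for all $u\in\gamma_{c+1}(G)$. If $s\le c$, then $\gamma_{c+1}(G)=1$. In both cases $\gamma_{c+1}(G)$ has exponent dividing a power of $e$.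

Hence a nontrivial element of $\gamma_{c+1}(G)$ has a power of prime order $p$ with $p\mid e$. If $G$ has no elements of such prime orders, then $\gamma_{c+1}(G)=1$.
\end{proof}

\section{Small values, and dependence on $d$}

\begin{proof}[Proof of Theorem~\ref{thm:small}]
\emph{The case $n=1$.} The generators are central, so the class is at most $1$, and $\mathbb Z^d$ attains it.

\emph{The case $n=2$, $d\le2$.} Cyclic groups give $g^*(2,1)=1$. For $d=2$ we saw in the introduction that $[x_1,x_2]$ is central, so the class is at most $2$. The dihedral group of order $8$ is generated by two elements and has class $2$, so all its elements are right $2$-Engel. Hence $g^*(2,2)=2$.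

\emph{The case $n=2$, $d\ge3$.} The upper bound $3$ is Proposition~\ref{prop:two}. For the lower bound we construct a $3$-generator nilpotent group of class $3$ all of whose elements are right $2$-Engel; repeating generators covers $d>3$. The idea is to take the group $1+J$ of a nilpotent algebra $J$ in which symmetrized products of degree $3$ vanish.

Let $P=P_1\oplus P_2\oplus P_3$ be the free associative $\mathbb F_3$-algebra without unit on $x_1,x_2,x_3$, truncated so that products of degree at least $4$ vanish. For $a,b,c\in P_1$ let $s(a,b,c)$ be the sum of the products of $a,b,c$ in all six orders. Let $S\subseteq P_3$ be the span of all $s(x_i,x_j,x_k)$. By trilinearity $S$ contains all $s(a,b,c)$. As $S$ lies in the top degree, it is an ideal. Put $J=P/S$, so $J^4=0$ and $1+J$ is a group. For $a,b\in J$,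
\[
[1+a,1+b]-1=(1+a)^{-1}(1+b)^{-1}(ab-ba).
\]
Hence, if $a_1,b_1$ denote degree-$1$ parts, $[1+a,1+b]=1+(a_1b_1-b_1a_1)+(\text{degree }3)$. Applying the formula again and writing $[\,,]$ for the ring commutator on the right, we get
\[
[1+a,1+b,1+c]=1+[a_1,b_1,c_1],
\]
and $1+J$ has class at most $3$. Every element is right $2$-Engel, because in characteristic $3$
\[
[a_1,b_1,b_1]=a_1b_1^2-2b_1a_1b_1+b_1^2a_1=a_1b_1^2+b_1a_1b_1+b_1^2a_1=\tfrac12\,s(a_1,b_1,b_1)=0\quad\text{in }J .
\]
Finally, $S$ is spanned by multihomogeneous elements, and its part of degree $1$ in each $x_i$ is spanned by $s(x_1,x_2,x_3)$, in which all six monomials have coefficient $1$. The element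
\[
[x_1,x_2,x_3]=x_1x_2x_3-x_2x_1x_3-x_3x_1x_2+x_3x_2x_1
\]
is nonzero in $P$ and does not involve $x_1x_3x_2$, so it is not in $S$. Therefore $[1+x_1,1+x_2,1+x_3]\ne1$, and $\langle1+x_1,1+x_2,1+x_3\rangle$ is the desired group.

\emph{The case $n\ge3$.} Let $V$ be an elementary abelian group of order $2^{d-1}$, and let $W_d=C_2\wr V$, with base group $A$ identified with the group algebra $\mathbb F_2[V]$ on which $V$ acts by multiplication. This is a finite $2$-group generated by $d$ elements: the element $1\in\mathbb F_2[V]$ and a basis $v_1,\dots,v_{d-1}$ of $V$. Let $x,h\in W_d$. Since $W_d/A\cong V$ is abelian, $[x,h]\in A$. Since $V$ has exponent dividing $2$, $h^2\in A$ acts trivially on the abelian group $A$. So on $A$, written additively, $(h-1)^2=h^2-2h+1=h^2-1=0$, and $[x,h,h,h]=1$. Every element of $W_d$ is right $3$-Engel, hence right $n$-Engel.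

Let $\Delta$ be the augmentation ideal of $\mathbb F_2[V]$, which is spanned by the elements $v-1$. Then $\gamma_d(W_d)$ contains $[A,V,\dots,V]$ with $d-1$ entries $V$, which is $A\Delta^{d-1}=\Delta^{d-1}$ (with $\Delta^0=\mathbb F_2[V]$). This is nonzero because
\[
\prod_{i=1}^{d-1}(v_i-1)=\prod_{i=1}^{d-1}(1+v_i)=\sum_{v\in V}v\ne0 .
\]
So $W_d$ has class at least $d$, and $g^*(n,d)\ge d$.
\end{proof}

\begin{remark}
The value $3$ for $n=2$, $d\ge3$ can also be quoted. By Kappe \cite{Kap} the right $2$-Engel elements of any group form a subgroup, so a group generated by such elements is $2$-Engel (all its elements are right $2$-Engel), and $2$-Engel groups have class at most $3$ (Hopkins, Levi; \cite[12.3.6]{Rob}). The Burnside group $B(3,3)$ is a $3$-generator $2$-Engel group of class exactly $3$ (Levi--van der Waerden).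
\end{remark}

\begin{remark}
The groups $W_d$ show that hypotheses in the earlier theorems are needed. The restricted direct product of all $W_d$, $d\ge1$, is residually finite and consists of right $3$-Engel elements, but it is not nilpotent; so in Theorem~\ref{thm:residual}(a) the number of generators must be finite. If $n\ge3$ and $d>c(n)$, then $\gamma_{c(n)+1}(W_d)$ is a nontrivial $2$-group; so $e(n)$ is even, and the condition on torsion in the second part of Theorem~\ref{thm:free} cannot be dropped.
\end{remark}

\begin{thebibliography}{9}

\bibitem{AK} A. Abdollahi, H. Khosravi, \emph{On the right and left 4-Engel elements}, arXiv:0903.0691 (2009).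

\bibitem{Kap} W. Kappe, \emph{Die A-Norm einer Gruppe}, Illinois J. Math. 5 (1961).

\bibitem{MKS} Magnus, Karrass, Solitar, \emph{Combinatorial Group Theory}.

\bibitem{Rob} Robinson, \emph{A Course in the Theory of Groups}.

\bibitem{Z87} E. Zelmanov, \emph{Engel Lie algebras}, Dokl. Akad. Nauk SSSR 292 (1987), 265--268.

\bibitem{Z17} E. Zelmanov, \emph{Lie algebras and torsion groups with identity}, J. Comb. Algebra 1 (2017), 289--340.

\end{thebibliography}

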